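# The Stone–Weierstrass property without conjugation on finite powers of split intervals

All spaces are Hausdorff. Functions are complex-valued unless we say otherwise, $I=[0,1]$, and everything is proved in ZFC.

## 1. Polynomials in $z$ on a circle, an arc and a convergent sequence

Take the polynomials in $z$, with complex coefficients, and restrict them to various compact subsets of the plane. On every such set they form an algebra that contains the constants and separates points. When are they uniformly dense in the continuous functions?

On the unit circle they are not. For a polynomial $p$ we have $\int_0^{2\pi}p(e^{i\theta})e^{i\theta}\,d\theta=0$, while $\int_0^{2\pi}e^{-i\theta}e^{i\theta}\,d\theta=2\pi$. Hence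
$$2\pi=\Big|\int_0^{2\pi}\big(\bar z-p(z)\big)z\,d\theta\Big|\le 2\pi\,\|\bar z-p\|,$$
and $\bar z$ is at distance at least $1$ from all polynomials.

On the arc $\{e^{i\theta}:0\le\theta\le 1\}$ they are dense. There $|1-z|=2\sin(\theta/2)\le 2\sin(1/2)<1$, so
$$\bar z=\frac1z=\frac1{1-(1-z)}=\sum_{j\ge0}(1-z)^j$$
converges uniformly. The closure of the polynomials therefore contains $z$ and $\bar z$, and the classical Stone–Weierstrass theorem finishes. The same computation works on the convergent sequence $\{1\}\cup\{e^{i/k}:k\ge1\}$, which lies in the arc.

So far the answer depends on the particular algebra. Let us ask for a property of the space alone. For compact $X$ let $C(X)$ be the algebra of continuous functions $X\to\mathbb C$ with the supremum norm. Write $\mathcal A\le C(X)$ if $\mathcal A$ is a subalgebra of $C(X)$ that separates points and contains the constants. There is no hypothesis of closure under conjugation.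

**Definition.** A compact space $X$ has the *Complex Stone–Weierstrass Property (CSWP)* if every $\mathcal A\le C(X)$ is dense in $C(X)$.

The circle fails. A "Cantor set" will mean a space homeomorphic to $2^\omega$, and a space is *scattered* if each of its nonempty subsets has an isolated point; a convergent sequence with its limit is an example. We may use two results.

* (Rudin) A compact space that contains a Cantor set fails the CSWP, and every compact scattered space has it.
* (Kunen) A compact LOTS (linearly ordered set with its order topology) has the CSWP if and only if it contains no Cantor set.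

So the arc, which contains a Cantor set, fails: polynomials in $z$ are dense there, but some other algebra is not. The convergent sequence, on the other hand, succeeds for every algebra. Let us see this by hand.

## 2. Idempotents from Runge's theorem on countable spaces

Let $X$ be a countable compact space, $\mathcal A\le C(X)$, and let $A$ be the closure of $\mathcal A$. Take $p\ne q$ in $X$ and $f\in\mathcal A$ with $f(p)\neq f(q)$. The image $f(X)\subseteq\mathbb C$ is compact and countable. Only countably many radii are distances from $f(p)$ to points of $f(X)$, so there is $r$ with $0<r<|f(p)-f(q)|$ such that the circle $|w-f(p)|=r$ misses $f(X)$. It cuts $f(X)$ into two disjoint compact pieces. The complement of a countable closed set in the plane is connected, so Runge's theorem applies: the function that is $1$ near the inner piece and $0$ near the outer piece is a uniform limit on $f(X)$ of polynomials. Substituting $f$, we get $e\in A$ with $e^2=e$, $e(p)=1$, $e(q)=0$.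

So the idempotents in $A$ separate points. They are real-valued, so the algebra they generate is closed under conjugation, and Stone–Weierstrass gives $A=C(X)$. Every countable compact space has the CSWP.

The lesson is that idempotents would suffice. The next spaces are uncountable, though they still have many clopen sets.

## 3. Split intervals

**Definition.** For $\Lambda:I\to\omega$ let $I_\Lambda=\bigcup_{x\in I}\{x\}\times\{0,1,\dots,\Lambda(x)\}$, ordered lexicographically, with the order topology. This is a compact LOTS, obtained from $I$ by replacing each point $x$ by $\Lambda(x)+1$ points. For $S\subseteq I$ let $I_S=I_\Lambda$ with $\Lambda$ the characteristic function of $S$: each $t\in S$ is replaced by two adjacent points, which we call $t^-<t^+$.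

Let $g:I_\Lambda\to I$ be the natural map. It is nondecreasing with finite fibers. It is continuous: $\{g>a\}$ is the set of points above the last point over $a$, and $\{g<b\}$ is the set of points below the first point over $b$.

If $S=\{\frac12\}$, then $I_S$ is two disjoint intervals. It contains a Cantor set and fails the CSWP. If $S=(0,1)$, then $I_S$ is the double arrow space. More generally, suppose $C\subseteq I$ is a Cantor set that misses $S$. Then $g$ restricts to a continuous bijection of compact spaces $g^{-1}(C)\to C$, hence a homeomorphism, so $I_S$ contains a Cantor set. To have the CSWP, then, $S$ must meet every Cantor set in $I$. Examples of such $S\subseteq (0,1)$ are $(0,1)$ itself, $(0,1)$ minus any countable set, and $B\cap(0,1)$ for a Bernstein set $B\subseteq I$ (a set such that both it and its complement meet every Cantor set in $I$; removing $0$ and $1$ does no harm, since every Cantor set contains a Cantor set avoiding $0$ and $1$). In the last case uncountably many points stay unsplit.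

Conversely, if $S\subseteq(0,1)$ meets every Cantor set in $I$, then $I_S$ contains no Cantor set. Suppose $C\subseteq I_S$ is one. Let $T$ be the set of $t\in S$ with both $t^-,t^+\in C$. For $t\in T$ the sets $C\cap(\leftarrow,t^-]$ are distinct clopen subsets of $C$, and a compact metrizable space has only countably many clopen sets, so $T$ is countable. The compact set $F=g(C)$ is uncountable, because fibers have at most two points. All but countably many points of $F$ are limits of $F$ from both sides, since a point that is not a limit from the left (or right) bounds a gap of $F$ on that side, and these gaps are disjoint. So the set of two-sided limits of $F$ that are not in $T$ is an uncountable Borel set, and it contains a Cantor set (fact (F5) below). That Cantor set contains some $t\in S$. As $t$ is a limit of $F$ from both sides, points of $C$ approach both $t^-$ and $t^+$, so both lie in $C$ and $t\in T$, a contradiction.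

So by Kunen's theorem $I_S$ has the CSWP for every such $S$. His theorem is about ordered spaces, and as it stands it says nothing about $I_S\times I_S$. The question treated here comes from Kenneth Kunen, "Ordered Spaces, Metric Preimages, and Function Algebras", arXiv:math/0512553 (2005): if $S\subseteq(0,1)$ meets every Cantor set in $I$, must $(I_S)^4$ have the CSWP? The answer is yes.

**Theorem 2.** If $S\subseteq(0,1)$ meets every Cantor set in $I$, then $(I_S)^n$ has the CSWP for every $n\in\omega$; in particular $(I_S)^4$ does. Conversely, for arbitrary $S\subseteq(0,1)$ and $n\ge1$, if $(I_S)^n$ has the CSWP then $S$ meets every Cantor set in $I$. If $\kappa$ is infinite, $(I_S)^\kappa$ fails the CSWP.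

Let us first try Runge again. It needs a function $f\in A$ whose image falls apart. Fix $t\in S$ and define $f:I_S\to\mathbb C$ by
$$f(p)=e^{i\pi g(p)/t}\ \ (p\le t^-),\qquad f(p)=e^{-i\pi (g(p)-t)/(1-t)}\ \ (p\ge t^+).$$
Since $(\leftarrow,t^-]$ is clopen, $f$ is continuous. It separates $t^-$ from $t^+$: $f(t^-)=-1$ and $f(t^+)=1$. But its image is the whole unit circle, the upper half coming from the left part and the lower half from the right part. Every uniform limit of polynomials in $f$ has the form $u\circ f$ with $u$ continuous on the circle, and if $(u\circ f)^2=u\circ f$ then $u$ takes only the values $0,1$ on a connected set and is constant. So a single function that separates twins may generate no idempotents at all. This is exactly where the argument of Section 2 stops. We need a way to produce idempotents from many functions at once, and the theory of uniform algebras supplies one.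

## 4. Good LOTS, and the three theorems

The proof uses only a little of the structure of $I_S$, so we isolate what it uses.

**Definition.** A *good LOTS* is a compact LOTS $K$ for which there is a continuous nondecreasing $g:K\to I$ with all fibers finite, such that
$$S(K,g):=\{t:|g^{-1}(t)|\ge2\}$$
meets every Cantor set $C\subseteq g(K)$.

A one-point space is good. If $S$ meets every Cantor set in $I$, then $I_S$ with its natural map is good, since $S(I_S,g)=S$. Likewise $I_\Lambda$ is good when $\{\Lambda>0\}$ meets every Cantor set. The interval $I$ is not good for any choice of $g$, because Lemma 2 below says that good LOTS are zero-dimensional.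

**Theorem 1.** Let $X$ be compact, and suppose every nonempty closed $\Gamma\subseteq X$ has a nonempty relatively open subset $V$ whose closure is homeomorphic to a closed subspace of a finite product of good LOTS. Then $X$ has the CSWP.

**Theorem 3.** Let $X=\prod_\alpha X_\alpha$ be a product of nonempty compact spaces, each a LOTS or scattered. The following are equivalent:

1. $X$ has the CSWP;
2. $X$ contains no Cantor set;
3. all but finitely many $X_\alpha$ are singletons, and no $X_\alpha$ contains a Cantor set.

Theorem 1 is the heart of the matter. Theorem 2 follows in a few lines, and Theorem 3 needs one more lemma about measures on ordered spaces.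

**Lemma 2.** A closed subspace of a finite product of good LOTS is zero-dimensional.

*Proof.* Let $K$ be a good LOTS with map $g$, and let $p<q$ in $K$. We find a clopen set that separates them. Fibers of $g$ are convex, because $g$ is nondecreasing, and finite.

If $g(p)=g(q)$, then $[p,q]$ lies in one fiber and is finite, so $p$ has an immediate successor and $(\leftarrow,p]$ is clopen. If $g(p)=a<b=g(q)$ and some $c\in(a,b)$ is not in $g(K)$, then $\{g<c\}=\{g\le c\}$ is clopen and works. In the remaining case $(a,b)\subseteq g(K)$. This interval contains a Cantor set, so some $t\in(a,b)$ has $|g^{-1}(t)|\ge2$. The first two points $t^-<t^+$ of the fiber are adjacent in $K$ by convexity, so $(\leftarrow,t^-]=(\leftarrow,t^+)$ is clopen. It contains $p$ and not $q$.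

Hence in a finite product any two points are separated by a clopen set, and the same holds in a closed subspace $Y$, which is compact. Finally, let $p\in U\subseteq Y$ with $U$ open. For $q\in Y\setminus U$ choose a clopen $C_q\ni p$ with $q\notin C_q$. Finitely many complements $Y\setminus C_q$ cover $Y\setminus U$, and the intersection of the corresponding $C_q$ is a clopen neighborhood of $p$ inside $U$. So $Y$ has a base of clopen sets. $\square$

## 5. Uniform algebras, illustrated by the disc algebra

**Definition.** A *uniform algebra* on a compact space $Y$ is a closed subalgebra $A$ of $C(Y)$ that contains the constants and separates points. Its *maximal ideal space* $M_A$ is the set of nonzero multiplicative linear functionals $\varphi:A\to\mathbb C$ with the weak-$*$ topology; it is compact. We write $f(\varphi)$ for $\varphi(f)$. Evaluations embed $Y$ in $M_A$ as a closed subspace.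

**Definition.** A set $K\subseteq Y$ is *antisymmetric* if every $f\in A$ that is real on $K$ is constant on $K$.

**Definition.** A Radon measure is a finite Borel measure that is inner regular for compact sets. A *Jensen measure* on $Y$ for $\varphi\in M_A$ is a Radon probability measure $\nu$ on $Y$ with $\log|f(\varphi)|\le\int\log|f|\,d\nu$ for all $f\in A$. Here $\log0=-\infty$; since $\log|f|$ is bounded above, the integral makes sense in $[-\infty,\infty)$.

The running example is the disc algebra: the continuous functions on the closed disc that are holomorphic inside. Its maximal ideal space is the closed disc. By the maximum principle, restriction to the circle loses nothing. The circle is antisymmetric, because if $f$ is real there then the harmonic function $\operatorname{Im}f$ vanishes, and $f$ is constant. For $\varphi=$ evaluation at $0$, normalized arc length is a Jensen measure on the circle; this is Jensen's inequality from complex analysis.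

We use five standard facts. For the first four see e.g. Gamelin, *Uniform Algebras*, Chs. I–III.

* (F1) *Bishop's antisymmetric decomposition.* If $A$ is a uniform algebra on $Y$, the maximal antisymmetric sets $K$ are closed and partition $Y$, each $A|K$ is closed in $C(K)$, and $f\in C(Y)$ lies in $A$ as soon as $f|K\in A|K$ for all such $K$.
* (F2) *Shilov idempotent theorem.* If $M_A$ is disconnected, then $A$ contains an idempotent other than $0,1$.
* (F3) *Shilov boundary.* There is a smallest closed $\Gamma\subseteq Y$ with $\|f\|_\Gamma=\|f\|_Y$ for all $f\in A$.
* (F4) *Jensen measures (Bishop).* If $A$ is a uniform algebra on $\Gamma$, every $\varphi\in M_A$ has a Jensen measure on $\Gamma$.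
* (F5) An uncountable analytic subset of $I$ contains a Cantor set. (Analytic means: a continuous image of a Polish space, or empty.)

We also use this consequence of inner regularity: if $\mathcal U$ is a family of open sets that is directed under inclusion, then
$$\nu\Big(\bigcup\mathcal U\Big)=\sup_{U\in\mathcal U}\nu(U),\tag{1}$$
because a compact subset of $\bigcup\mathcal U$ is covered by finitely many members, hence lies in one.

**Lemma 1.** Let $\nu$ be a Jensen measure on $\Gamma$ for $\varphi\in M_A$. If $\nu(\{z\})>0$ for some $z\in\Gamma$, then $\varphi$ is evaluation at $z$.

*Proof.* For $f\in A$ put $h=f-f(z)$. Then $\log|h|$ is bounded above and equals $-\infty$ on a set of positive measure, so $\int\log|h|\,d\nu=-\infty$. Therefore $h(\varphi)=0$, that is, $f(\varphi)=f(z)$. $\square$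

It matters that $\nu$ is a Jensen measure and not merely a probability measure with $f(\varphi)=\int f\,d\nu$. On the closed disc, with the disc algebra, fix $z$ with $0<|z|<1$, let $\sigma$ be normalized arc length and $P_z$ the Poisson kernel, so that $\int fP_z\,d\sigma=f(z)$. As $P_z$ is bounded, $(1-\varepsilon P_z)\sigma+\varepsilon\delta_z$ is a positive measure for small $\varepsilon>0$. It represents evaluation at $0$, since $f(0)-\varepsilon f(z)+\varepsilon f(z)=f(0)$, and yet it has an atom at $z\ne0$.

## 6. Jump functions force atoms

Here is the plan. By (F1) and (F2) a non-dense algebra leads to a uniform algebra $A$ with connected $M_A$. If some nonempty open part of $M_A$ lies inside a zero-dimensional set of point evaluations, then $M_A$ has a proper clopen subset, a contradiction. So we must show that certain $\varphi\in M_A$ are point evaluations, and by Lemma 1 it is enough to find an atom of a Jensen measure.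

How could an atom arise? Pretend that $A$ is a uniform algebra on $\Gamma = (I_S)^n$, where $S\subseteq(0,1)$ meets every Cantor set in $I$, and that for each coordinate $i$ and each $t\in S$ there is a "jump function" $f\in A$ with
$$|f|\le\eta\ \text{ where } z_i\le t^-,\qquad |1-f|\le\eta\ \text{ where }z_i\ge t^+,\qquad \eta=e^{-10n}.$$
Let $\nu$ be a Jensen measure for $\varphi$. Since $f(\varphi)$ and $1-f(\varphi)$ add up to $1$, one of them has modulus at least $\frac12$. If it is $f(\varphi)$, then
$$-\log2\le\log|f(\varphi)|\le-10n\,\nu(\{z_i\le t^-\})+\log2,$$
so $\nu(\{z_i\le t^-\})\le\frac{2\log 2}{10n}$. In the other case $\nu(\{z_i\ge t^+\})$ is this small. So every cut of every coordinate has nearly all the mass on one side. For each $i$, two cuts that are decided in the same direction are nested, so any finite number of cuts of coordinate $i$ loses at most two small amounts of mass. Over all coordinates and all cuts we lose at most $2n\cdot\frac{2\log2}{10n}<\frac12$, by (1). What is left is a set of positive measure on which no $t\in S$ lies strictly between two values of $g(z_i)$. As $S$ is dense, this set is finite, and there is an atom.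

The catch is that jump functions of this quality need not be at hand. What point separation gives is this. Fix a point $x$ of the base $I^n$ with $x_i\in S$. The fiber over $x$ is finite, so $A$ contains a function with the exact values $0$ and $1$ on the two parts of that fiber, and it is nearly right on a neighborhood of the fiber. Its norm $m$, and the radius of the neighborhood, depend on $x$; far away it is merely bounded by $m$. Compactness of the base does not help: finitely many such neighborhoods cover, but the function that belongs to a neighborhood cuts only at the one value $t=x_i$, and we need a dense set of cuts, all valid on the same region.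

Two devices repair this. The Baire category theorem gives a single bound $m$ and a single radius $1/m$ for a dense set of points of some open set; we then work inside a region of diameter less than $1/m$. And the Shilov boundary gives functions that peak inside that region. They force certain Jensen measures to put so little mass outside it that a bound $M$ on the size of jump functions there costs at most $1$ in the logarithmic estimate. The hypothesis on $S$ enters the category argument through (F5).

## 7. Proof of Theorem 1

Suppose $X$ satisfies the hypothesis and some $\mathcal A\le C(X)$ is not dense. Let $A_0=\overline{\mathcal A}\ne C(X)$, a uniform algebra on $X$.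

**Step 0 (reduction to a connected maximal ideal space).** We pass to an algebra with no nontrivial idempotents that lives on its own Shilov boundary. If every maximal antisymmetric set of $A_0$ were a singleton, (F1) would give $A_0=C(X)$. So some maximal antisymmetric set $K$ has at least two points. By (F1), $A_1=A_0|K$ is a uniform algebra on $K$. An idempotent of $A_1$ takes only the values $0,1$, so it is real on $K$, so it is constant. By (F2), $M_{A_1}$ is connected.

Let $\Gamma\subseteq K$ be the Shilov boundary of $A_1$, and $A=A_1|\Gamma$. Restriction $A_1\to A$ is an isometric isomorphism, so $A$ is complete, hence closed in $C(\Gamma)$, and it is a uniform algebra on $\Gamma$ with $M_A=M_{A_1}$ connected. A closed subset of $\Gamma$ on which all norms of $A$ are attained also works for $A_1$, so it is all of $\Gamma$: the Shilov boundary of $A$ is $\Gamma$. Also $|\Gamma|\ge2$, since otherwise $A_1\cong A=\mathbb C$ would not separate the points of $K$.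

**Step 1 (coordinates on a clopen piece of $\Gamma$).** We use the topological hypothesis. There is a nonempty relatively open $V\subseteq\Gamma$ whose closure we may regard as a closed subspace of $\prod_{i=1}^nK_i$, with each $K_i$ good via $g_i$. We may take $n\ge1$ by adding a one-point factor. Put $S_i=S(K_i,g_i)$. By Lemma 2, $\overline V$ is zero-dimensional, so there is a nonempty $J_0\subseteq V$ clopen in $\overline V$. It is closed in $\Gamma$; it is open in $V$, hence open in $\Gamma$. So $J_0$ is clopen in $\Gamma$.

For $z\in J_0$ let $z_i\in K_i$ be its coordinates, let $h_i(z)=g_i(z_i)$ and $h=(h_1,\dots,h_n):J_0\to I^n$. Let $P=h(J_0)$, a compact metric space with the sup metric; $B(x,r)$ denotes an open ball in $P$. Each fiber of $h$ lies in a product of $n$ finite sets, so it is finite.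

For $t\in S_i$ let $t^-<t^+$ be the first two points of $g_i^{-1}(t)$. They are adjacent in $K_i$, so the sets
$$L_i(t)=\{z\in J_0:z_i\le t^-\},\qquad R_i(t)=\{z\in J_0:z_i\ge t^+\}$$
form a clopen partition of $J_0$. Put $\eta=e^{-10n}$.

**Step 2 (local jump functions).** We record how good a jump function point separation gives at each point of $P$. For $m\ge1$ let $P_{i,m}$ be the set of $x\in P$ with $x_i\in S_i$ for which there is $f\in A$ with $\|f\|\le m$ and
$$|f|\le\eta\ \text{ on }L_i(x_i)\cap h^{-1}(B(x,\tfrac1m)),\qquad|1-f|\le\eta\ \text{ on }R_i(x_i)\cap h^{-1}(B(x,\tfrac1m)).\tag{2}$$
As $m$ grows the ball shrinks and the norm bound relaxes, so $P_{i,m}\subseteq P_{i,m+1}$. We claim that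
$$\bigcup_mP_{i,m}=P_i:=\{x\in P:x_i\in S_i\}.$$

Let $x\in P_i$. The set $F=h^{-1}(x)$ is finite. For $z\ne w$ in $F$, a function in $A$ separating them, corrected by constants, gives $a_{zw}\in A$ with $a_{zw}(z)=1$, $a_{zw}(w)=0$. Then $e_z=\prod_{w\in F\setminus\{z\}}a_{zw}$ is $1$ at $z$ and $0$ on the rest of $F$, and $f=\sum_{z\in F\cap R_i(x_i)}e_z\in A$ is $0$ on $F\cap L_i(x_i)$ and $1$ on $F\cap R_i(x_i)$. The set
$$\{z\in L_i(x_i):|f(z)|\ge\eta\}\cup\{z\in R_i(x_i):|1-f(z)|\ge\eta\}$$
is compact and disjoint from $F$. Its $h$-image is compact and omits $x$, so it misses $B(x,\frac1m)$ for all large $m$. For large $m$ also $\|f\|\le m$, so (2) holds and $x\in P_{i,m}$.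

**Step 3 (one bound for a dense set of cuts, by Baire).** We construct nonempty open sets $P=U_0\supseteq U_1\supseteq\dots\supseteq U_n$ in $P$ such that for each $i$ one of the following holds:

* (a) the coordinate $x_i$ is constant on $U_i$; or
* (b) $P_{i,m_i}\cap U_i$ is dense in $U_i$ for some $m_i$.

Let $U_{i-1}$ be given. If $x_i$ is constant on some nonempty open subset of $U_{i-1}$, let $U_i$ be that subset. Otherwise we show that $P_i\cap U_{i-1}$ is nonmeager in $U_{i-1}$. Note that $U_{i-1}$ is open in a compact metric space, so it is Polish and the Baire category theorem holds in it. Suppose $P_i\cap U_{i-1}$ is meager. Then it is covered by countably many closed nowhere dense subsets of $U_{i-1}$, and the complement of their union is a dense $G_\delta$ set $G\subseteq U_{i-1}$ with $G\cap P_i=\emptyset$. As $G$ is Polish, $\{x_i:x\in G\}$ is an analytic subset of $g_i(K_i)$, and it misses $S_i$. If it were uncountable, (F5) would give a Cantor set in $g_i(K_i)$ that misses $S_i$, contrary to goodness of $K_i$. So it is countable, and $G$ is covered by countably many relatively closed sets $\{x\in U_{i-1}:x_i=c\}$. As $G$ is comeager in $U_{i-1}$, it is not meager, so one of these closed sets is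 not nowhere dense and has nonempty interior. On that interior $x_i$ is constant, contrary to assumption.

So $P_i\cap U_{i-1}=\bigcup_m(P_{i,m}\cap U_{i-1})$ is nonmeager, hence some $P_{i,m_i}\cap U_{i-1}$ is nonmeager, hence $P_{i,m_i}$ is dense in some nonempty open $U_i\subseteq U_{i-1}$.

Properties (a) and (b) pass to nonempty open subsets, so on $U_n$ each $i$ satisfies one of them. Let $M$ be the maximum of $1$ and the $m_i$ that occur in case (b); by monotonicity $P_{i,M}$ is dense in $U_n$ for these $i$. Choose a nonempty open $U\subseteq U_n$ of diameter less than $1/M$. Since $J_0$ is zero-dimensional and $h^{-1}(U)$ is open and nonempty, choose a nonempty $J\subseteq h^{-1}(U)$ that is clopen in $J_0$, hence clopen in $\Gamma$.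

Let $W_i=\{x_i:x\in U\}$. In case (b) let $T_i=\{x_i:x\in P_{i,M}\cap U\}$. It is contained in $S_i$, and it is dense in $W_i$, being the continuous image of a dense subset of $U$. In case (a), $W_i$ is a singleton, and we let $T_i=\emptyset$.

**Step 4 (a Jensen measure mostly on $J$ has an atom in $J$).** This is the argument of Section 6 with the correct local hypotheses. Put
$$\delta=\min\Big\{\frac14,\frac1{\log(M+1)}\Big\}.$$
We claim: *if $\varphi\in M_A$ has a Jensen measure $\nu$ on $\Gamma$ with $\nu(\Gamma\setminus J)\le\delta$, then $\varphi\in J$* (that is, $\varphi$ is evaluation at a point of $J$).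

Let $\alpha=\frac1{4n}$. First we show that for each $i$ and $t\in T_i$
$$\min\{\nu(J\cap L_i(t)),\ \nu(J\cap R_i(t))\}\le\alpha.\tag{3}$$
Choose $x\in P_{i,M}\cap U$ with $x_i=t$, and $f$ as in (2) with $m=M$. Since $\operatorname{diam}U<1/M$, we have $J\subseteq h^{-1}(U)\subseteq h^{-1}(B(x,\frac1M))$, so the estimates (2) hold on all of $J\cap L_i(t)$ and $J\cap R_i(t)$. Either $|f(\varphi)|\ge\frac12$ or $|1-f(\varphi)|\ge\frac12$.

In the first case, $|f|\le\eta$ on $J\cap L_i(t)$, $|f|\le1+\eta\le2$ on $J\cap R_i(t)$, and $|f|\le M$ on $\Gamma\setminus J$. As $\log\eta=-10n$,
$$-\log2\le\log|f(\varphi)|\le\int\log|f|\,d\nu\le-10n\,\nu(J\cap L_i(t))+\log2+\delta\log(M+1).$$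
The last term is at most $1$, so $\nu(J\cap L_i(t))\le\frac{2\log2+1}{10n}<\frac{2.5}{10n}=\alpha$. In the second case use $1-f$, for which $|1-f|\le\eta$ on $J\cap R_i(t)$, $|1-f|\le1+\eta\le2$ on $J\cap L_i(t)$, and $|1-f|\le M+1$ on $\Gamma\setminus J$. The same computation gives $\nu(J\cap R_i(t))<\alpha$. This proves (3).

By (3), for each $i$ and $t\in T_i$ we may let $G_{i,t}$ be one of $J\cap L_i(t)$, $J\cap R_i(t)$ with $\nu(J\setminus G_{i,t})\le\alpha$. Let
$$Z=J\cap\bigcap_{i,t}G_{i,t},$$
a compact set. For fixed $i$ the sets $L_i(t)$ increase with $t$ and the sets $R_i(t)$ decrease with $t$. So a finite intersection of sets $G_{i,t}$ with $i$ fixed equals the intersection of at most two of them: the smallest of type $L$ and the smallest of type $R$. Its complement in $J$ has measure at most $2\alpha$. Hence a finite intersection over all $i,t$ has complement in $J$ of measure at most $2n\alpha=\frac12$. The sets $J\setminus G_{i,t}$ are open, their finite unions form a directed family with union $J\setminus Z$, and (1) gives $\nu(J\setminus Z)\le\frac12$. (If all $T_i$ are empty, $Z=J$.) Therefore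
$$\nu(Z)\ge1-\delta-\tfrac12\ge\tfrac14>0.$$

Next, $Z$ is finite. Let $Z_i=\{z_i:z\in Z\}$; as $Z\subseteq\prod_iZ_i$, it is enough that each $Z_i$ is finite. In case (a), $h_i$ is constant on $J\subseteq h^{-1}(U)$, so $Z_i$ lies in one fiber of $g_i$ and is finite. In case (b), suppose that $g_i(Z_i)$ contains three points $a<b<c$. They lie in $W_i$. The set $(a,c)\cap W_i$ is open in $W_i$ and contains $b$, so it contains some $t\in T_i$. Take $z,z'\in Z$ with $g_i(z_i)=a$ and $g_i(z_i')=c$. As $a<t<c$, the point $z_i$ is below the whole fiber of $t$ and $z_i'$ is above it, so $z\in L_i(t)$ and $z'\in R_i(t)$. But $G_{i,t}$ contains both $z$ and $z'$ and lies in only one of these disjoint sets, a contradiction. So $|g_i(Z_i)|\le2$, and $Z_i$ is contained in two finite fibers.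

A finite set of positive measure contains an atom $z\in Z\subseteq J$. By Lemma 1, $\varphi$ is evaluation at $z$. The claim is proved.

**Step 5 (a clopen piece of $M_A$).** We find an open set of functionals to which Step 4 applies, and contradict connectedness. There are $f\in A$ and $\kappa\in(0,1)$ with $\|f\|=1$ and $|f|\le\kappa$ on $\Gamma\setminus J$. If $J=\Gamma$, take $f=1$ and any $\kappa$. Otherwise $\Gamma\setminus J$ is a proper closed subset of the Shilov boundary, so it does not carry all norms: some $f\in A$ has $\|f\|_{\Gamma\setminus J}<\|f\|_\Gamma$, and we scale it. Let
$$N=\{\varphi\in M_A:|f(\varphi)|>\kappa^\delta\}.$$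
This set is open in $M_A$. It is nonempty, since $|f|=1$ at some point of $J$ and $\kappa^\delta<1$.

Let $\varphi\in N$ and let $\nu$ be a Jensen measure for $\varphi$ on $\Gamma$, by (F4). As $\log|f|\le0$ on $J$ and $\log|f|\le\log\kappa$ off $J$,
$$\delta\log\kappa<\log|f(\varphi)|\le\int\log|f|\,d\nu\le\nu(\Gamma\setminus J)\log\kappa.$$
Since $\log\kappa<0$, we get $\nu(\Gamma\setminus J)<\delta$, and Step 4 gives $\varphi\in J$. So $\emptyset\ne N\subseteq J$.

Pick $y\in N$ and, as $|\Gamma|\ge2$, pick $y'\in\Gamma\setminus\{y\}$. The space $J$ is zero-dimensional and $N$ is open in $J$, so there is $J'$ clopen in $J$ with $y\in J'\subseteq N$ and $y'\notin J'$. Then $J'$ is compact, hence closed in $M_A$. It is open in $J$, hence open in $N$, and $N$ is open in $M_A$, so $J'$ is open in $M_A$. Thus $J'$ is a nonempty clopen subset of $M_A$ that omits $y'$, and $M_A$ is disconnected. This contradicts Step 0. $\blacksquare$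

## 8. Powers of $I_S$: proof of Theorem 2

Let $S\subseteq(0,1)$ meet every Cantor set in $I$. The natural map $g:I_S\to I$ is continuous and nondecreasing with fibers of size at most $2$, and $S(I_S,g)=S$, so $I_S$ is good. For $n\ge1$ every nonempty closed $\Gamma\subseteq(I_S)^n$ satisfies the hypothesis of Theorem 1 with $V=\Gamma$. Hence $(I_S)^n$ has the CSWP. For $n=0$ the space is a point, $C(X)=\mathbb C$, and the constants are everything. In particular $(I_S)^4$ has the CSWP for every such $S$.

Conversely, let $S\subseteq(0,1)$ be arbitrary and suppose a Cantor set $C\subseteq I$ misses $S$. As in Section 3, $g^{-1}(C)\to C$ is a continuous bijection of compact spaces, so $I_S$ contains a Cantor set. So does $(I_S)^n$ for $n\ge1$, and it fails the CSWP by Rudin's theorem. Finally, $I_S$ has at least two points. So if $\kappa$ is infinite, $(I_S)^\kappa$ contains a copy of $\{0,1\}^\omega$ (let countably many coordinates vary between two points and fix the others). This is a Cantor set, and again the CSWP fails. $\blacksquare$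

## 9. Supports of measures on ordered spaces

For Theorem 3 we must handle compact LOTS that contain no Cantor set but need not be good. The observation is that a measure sees only a good part of them.

**Lemma 3.** Let $L$ be a compact LOTS containing no Cantor set, $\lambda$ a finite positive Radon measure on $L$, and $K=\operatorname{supp}\lambda\ne\emptyset$. Then $K$ is a good LOTS.

*Proof.* The order topology of $K$ is Hausdorff and coarser than its subspace topology, which is compact, so the two agree. Thus $K$ is a compact LOTS, and it is order complete. Every nonempty open subset of $K$ has positive measure, and $\lambda(L\setminus K)=0$ by (1). Intervals below are taken in $K$.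

**Step 1 ($K$ is separable).** For rational $q\in(0,\lambda(K))$ let
$$E_q=\{x\in K:\lambda((\leftarrow,x])\ge q\},\qquad d_q=\min E_q.$$
The minimum exists: $E_q$ is closed upward and contains $\max K$, so let $d=\inf E_q$. If $d\notin E_q$, then every $y>d$ is above some $x\in E_q$, so $(d,\to)$ is the directed union of the open sets $(x,\to)$, $x\in E_q$, each of measure at most $\lambda(K)-q$. By (1), $\lambda((d,\to))\le\lambda(K)-q$, so $\lambda((\leftarrow,d])\ge q$ and $d\in E_q$ after all.

Let $D$ be the countable set of all $d_q$. We show that $D$ meets each nonempty open interval $(p,r)$ of $K$, with $p=-\infty$ or $r=+\infty$ allowed. Since $\lambda((p,r))>0$, there is a rational $q>0$ with $\lambda((\leftarrow,p])<q<\lambda((\leftarrow,r))$, and $q<\lambda(K)$. By the first inequality $p\notin E_q$, so $d_q>p$. Next, some $x<r$ has $\lambda((\leftarrow,x])\ge q$. Indeed, if $(\leftarrow,r)$ has a largest element $x$, it equals $(\leftarrow,x]$; otherwise it is the directed union of the open sets $(\leftarrow,x)$, $x<r$, and (1) applies. Hence $d_q\le x<r$. So $D$ is dense in $K$.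

**Step 2 (monotone Urysohn functions).** To build the map $g$ we need enough monotone functions: for $d<d'$ in $K$ there is a continuous nondecreasing $u:K\to I$ with $u(d)=0$, $u(d')=1$. If there are adjacent points $p<q$ in $[d,d']$, let $u$ be the characteristic function of $[q,\to)=(p,\to)$, which is clopen. Otherwise $[d,d']$ is densely ordered. Choose an order embedding $q\mapsto e_q$ of $\mathbb Q\cap[0,1]$ into $[d,d']$ with $e_0=d$, $e_1=d'$, and let
$$u(x)=\sup\{q:e_q\le x\},\qquad\sup\emptyset=0.$$
Then $u$ is nondecreasing and $u(e_q)=q$. For continuity we check that
$$\{u>s\}=\bigcup_{q>s}\{x>e_q\}\ (0\le s<1),\qquad\{u<s\}=\bigcup_{q<s}\{x<e_q\}\ (0<s\le1).$$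
If $u(x)>s$, there is $q'>s$ with $e_{q'}\le x$, and any rational $q\in(s,q')$ has $e_q<x$; conversely $x>e_q$ with $q>s$ gives $u(x)\ge q>s$. If $u(x)<s$, choose a rational $q$ with $u(x)<q<s$; then $e_q\le x$ fails, so $x<e_q$. Conversely, if $x<e_q$ with $q<s$, then $e_{q'}\le x$ only for $q'<q$, so $u(x)\le q<s$. All these sets are open, and for the remaining $s$ the sets are empty or all of $K$.

**Step 3 (the map $g$).** If $|D|\le1$, then $|K|\le1$ because $D$ is dense, and a one-point space is good. Otherwise let $g=\sum_{k\ge1}2^{-k}u_k$, where the $u_k$ are functions as in Step 2 for an enumeration, with repetitions if needed, of all pairs $d<d'$ in $D$. The series converges uniformly, so $g:K\to I$ is continuous; it is nondecreasing, and strictly increasing on $D$. Suppose a fiber contained $p_1<p_2<p_3<p_4$. By convexity the open set $(p_1,p_4)$ lies in that fiber. It has at least two points, $p_2$ and $p_3$, so it contains two disjoint nonempty open sets and hence two points of $D$. This is impossible, as $g$ is injective on $D$. So fibers have at most three points. Finally, if a Cantor set $C\subseteq g(K)$ missed $S(K,g)$, then $g^{-1}(C)\to C$ would be a continuous bijection of compact spaces, hence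 a homeomorphism, and $L$ would contain a Cantor set. So $K$ is good. $\square$

## 10. Products of ordered and scattered factors: proof of Theorem 3

(1)$\Rightarrow$(2) is Rudin's theorem. For (2)$\Rightarrow$(3): infinitely many non-singleton factors would give a copy of $\{0,1\}^\omega$ in $X$, and since all factors are nonempty, $X$ contains a copy of each factor.

(3)$\Rightarrow$(1). A finite product of compact scattered spaces is compact and scattered: if $\emptyset\ne F\subseteq Z_1\times Z_2$, the projection of $F$ to $Z_1$ has an isolated point $z$, the set $F\cap(\{z\}\times Z_2)$ is nonempty and open in $F$, and it has an isolated point because $Z_2$ is scattered; then use induction. So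
$$X\cong L_1\times\dots\times L_n\times Z$$
with the $L_i$ compact LOTS containing no Cantor set and $Z$ compact, nonempty and scattered. By adding one-point factors we may take $n\ge1$ and have $Z$ present.

Suppose $\mathcal A\le C(X)$ is not dense. By the Hahn–Banach and Riesz theorems there is a nonzero complex Radon measure $\mu$ on $X$ with $\int f\,d\mu=0$ for all $f\in\mathcal A$. Let $\lambda_i$ be the projection of $|\mu|$ to $L_i$, a nonzero finite positive Radon measure, and let $K_i$ be its support. By Lemma 3, $K_i$ is good. Let $Y=K_1\times\dots\times K_n\times Z$. The complement of $Y$ is the union of the $n$ open sets of points whose $i$-th coordinate is outside $K_i$, and each has $|\mu|$-measure $\lambda_i(L_i\setminus K_i)=0$. So $\mu$ lives on $Y$ and annihilates $\mathcal A|Y$. As $\mu\neq0$, the algebra $\mathcal A|Y\le C(Y)$ is not dense in $C(Y)$, and $Y$ fails the CSWP.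

But $Y$ satisfies the hypothesis of Theorem 1. Let $\Gamma\subseteq Y$ be closed and nonempty. Its projection to $Z$ has an isolated point $z$, and
$$V=\Gamma\cap\Big(\prod_iK_i\times\{z\}\Big)$$
is the preimage in $\Gamma$ of the clopen subset $\{z\}$ of that projection. So $V$ is nonempty, clopen in $\Gamma$, equal to its closure, and homeomorphic to a closed subspace of $\prod_iK_i$. By Theorem 1, $Y$ has the CSWP, a contradiction. $\blacksquare$

## 11. All finite powers at once in a one-point compactification

The local form of Theorem 1 also applies to spaces that are not given as products. Let $S\subseteq(0,1)$ meet every Cantor set in $I$, and let $X$ be the one-point compactification of the disjoint sum $\bigoplus_{n\in\omega}(I_S)^n$. Let $\Gamma\subseteq X$ be closed and nonempty. If $\Gamma$ is the single point at infinity, take $V=\Gamma$; a one-point space is a good LOTS. Otherwise $\Gamma$ meets some summand $(I_S)^n$, which is clopen in $X$, and $V=\Gamma\cap(I_S)^n$ is nonempty, clopen in $\Gamma$, and a closed subspace of $(I_S)^n$. So $X$ has the CSWP by Theorem 1. By contrast, the power $(I_S)^\omega$ fails it by Theorem 2.
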